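# Pseudo-Anosov stretch factors of odd degree $3g-3+n$

## A parity guess, and the once-punctured torus

A pseudo-Anosov map of a surface stretches one foliation by a number $\lambda$, and $\lambda$ is an algebraic integer. Which degrees can $\lambda$ have on a given surface? We study one degree: $3g-3+n$ on the surface of genus $g$ with $n$ punctures, when both $n$ and $3g-3+n$ are odd. The first guess is that this degree **never** occurs. This section explains why one would guess so and tests the guess on the smallest surface.

**Conventions.** $S=S_{g,n}$ is a connected orientable surface of genus $g$ with $n$ punctures and $3g-3+n>0$. We put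
$$d=3g-3+n=\tfrac12\dim\mathrm{Teich}(S),\qquad \dim \mathrm{Teich}(S)=6g-6+2n .$$
$\mathrm{Mod}(S)$ consists of orientation-preserving mapping classes. A class $f$ is *pseudo-Anosov* if it has a representative homeomorphism $\psi$, a number $\lambda>1$ (the *stretch factor*) and a pair of transverse invariant singular measured foliations with $\psi(\mathcal F^u)=\lambda\mathcal F^u$ and $\psi(\mathcal F^s)=\lambda^{-1}\mathcal F^s$. The set of algebraic degrees over $\mathbb Q$ of stretch factors of pseudo-Anosov elements of $\mathrm{Mod}(S)$ is $D(S)$. We write $[a,b]_{\rm even}$ and $[a,b]_{\rm odd}$ for the sets of even and odd integers $m$ with $a\le m\le b$.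

**Quoted result** (Balázs Strenner, "Algebraic degrees of pseudo-Anosov stretch factors", arXiv:1506.06412 (2015)). If $n$ is odd and $\frac12\dim\mathrm{Teich}(S)$ is odd, then $D(S)$ is either
$$[2,\dim\mathrm{Teich}(S)]_{\rm even}\cup[3,\tfrac12\dim\mathrm{Teich}(S)]_{\rm odd}\quad\text{or}\quad[2,\dim\mathrm{Teich}(S)]_{\rm even}\cup[3,\tfrac12\dim\mathrm{Teich}(S)-1]_{\rm odd}.$$

So one degree is undecided by this result: the odd number $d$ itself. If $n$ and $3g-3+n$ are odd, then $3g-3$ is even, so $g$ is odd. Hence $(g,n)=(1+2k,1+2j)$ with $k,j\ge0$, and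
$$d=6k+2j+1 .$$
The condition $d\ge3$ excludes only $(k,j)=(0,0)$.

**Why guess "no".** Let $\lambda$ have odd degree $\delta\ge3$. Then $\lambda$ and $\lambda^{-1}$ are not conjugate over $\mathbb Q$. Otherwise they have the same minimal polynomial, whose root set is closed under $x\mapsto 1/x$; an involution of a set of odd cardinality has a fixed point, so $1$ or $-1$ is a root, and the degree is $1$. Hence a rational matrix having both $\lambda$ and $\lambda^{-1}$ as eigenvalues has size at least $2\delta$. For $\delta=d$ this is all of $2d=\dim\mathrm{Teich}(S)$, and a matrix of that size must break into two halves with nothing left over.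

The visible reason for such a break is a symmetry of order two that exchanges the two halves. The cleanest kind is a fixed-point-free involution $\tau$ of $S$. But then $S\to S/\tau$ is an unramified double covering and $\chi(S)=2\chi(S/\tau)$ is even, while $\chi(S)=2-2g-n$ is odd because $n$ is odd. So this symmetry does not exist on our surfaces, and one is tempted to say that the degree $d$ is missed.

**Test on $S_{1,1}$.** Here $d=1$ and $\mathrm{Mod}(S_{1,1})\cong SL_2(\mathbb Z)$. The pseudo-Anosov classes are the matrices of trace $t$ with $|t|\ge3$, and $\lambda$ is the larger root of $x^2-|t|x+1$. Since $(|t|-1)^2<t^2-4<t^2$ for $|t|\ge3$, the number $t^2-4$ is not a square and $\lambda$ has degree $2$. The degree $d=1$ is missed, as guessed. This case is degenerate; the first serious case is $S_{1,3}$ with $d=3$, for which we need tools.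

## Twist products as nonnegative matrices

$T_c$ is the left Dehn twist about $c$, and $i(\cdot,\cdot)$ is geometric intersection number. A *multicurve* is a set of pairwise disjoint, pairwise non-isotopic, essential, non-peripheral simple closed curves; it has at most $d$ members, and with exactly $d$ members it is a *pants decomposition*. Two multicurves *fill* $S$ if, in minimal position, all complementary components are open discs or once-punctured open discs.

**Fact P (Penner, Trans. AMS 310 (1988), Theorem 3.1 and its proof).** Let $A,B$ be multicurves that fill $S$. Put $N=(i(a,b))_{a\in A,b\in B}$, $Q=\begin{pmatrix}0&N\\N^T&0\end{pmatrix}$, and $M_c=I+\delta_cQ$ for $c\in A\cup B$, where $\delta_c$ is the diagonal matrix unit at $c$. Let $f$ be a product of twists $T_a$ ($a\in A$) and $T_b^{-1}$ ($b\in B$), each occurring at least once. Then $f$ is pseudo-Anosov, and its stretch factor is the Perron–Frobenius eigenvalue of the product of the matrices $M_c$ in the same order.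

Writing $x=(x_A,x_B)$: the matrix of $T_a$ adds $(Nx_B)_a$ to $x_a$, and that of $T_b^{-1}$ adds $(N^Tx_A)_b$ to $x_b$. Products are composed from right to left.

*Example.* On $S_{1,1}$ take $a,b$ meeting once, $N=(1)$. Then $T_aT_b^{-1}$ has matrix $\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\1&1\end{pmatrix}=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ and stretch factor $\frac{3+\sqrt5}2$.

We use three remarks.

*Positive eigenvectors.* The product $M$ of the $M_c$ is entrywise $\ge I+Q$. If $A\cup B$ is connected (for filling curves it is; see the first step of Lemma 1), then $Q$ is irreducible and $M$ is primitive. So **any eigenvector of $M$ with positive entries belongs to the Perron–Frobenius eigenvalue.**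

*Order.* Suppose $N$ is square and invertible, so that $Q$ is invertible. Since $M_c^T=I+Q\delta_c=QM_cQ^{-1}$, we get $(M_{c_1}\cdots M_{c_r})^T=Q(M_{c_r}\cdots M_{c_1})Q^{-1}$. The reversed product has the same spectrum, so the order convention does not matter in that case.

*Inversion.* Let $\Theta=\mathrm{diag}(I_A,-I_B)$. Then $\Theta Q\Theta=-Q$, and $(\delta_cQ)^2=0$ since $Q_{cc}=0$, so $M_c^{-1}=I-\delta_cQ=\Theta M_c\Theta$. Hence $M^{-1}$ is conjugate to the reversed product. If $N$ is square and invertible, the spectrum of $M$ is therefore closed under inversion, and $M$ has both $\lambda$ and $\lambda^{-1}$ as eigenvalues. If $|A|=|B|=d$ and $\lambda$ has odd degree $d\ge3$, the characteristic polynomial of the $2d\times2d$ matrix $M$ is exactly the product of the minimal polynomials of $\lambda$ and $\lambda^{-1}$.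

**What a symmetry would do.** Suppose an orientation-reversing involution $\tau$ exchanges $A$ and $B$, and $i(a,\tau a)=0$. Index $B$ by $A$ through $\tau$; then $N=N^T$. On a vector $(x,x)$ the product $T_aT_{\tau a}^{-1}$ adds $(Nx)_a$ to both coordinates $a$ and $\tau a$ (the curves are disjoint, so the order is irrelevant). Thus the subspace $\{(x,x)\}$ of dimension $|A|$ is invariant, and $\lambda$ becomes an eigenvalue of a matrix of half the size. This uses only a linear statement about one subspace, and that is what we shall imitate without $\tau$.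

## A corner count that certifies filling

We need a criterion that can be checked on a picture. The *corners* of a complementary region are counted along its boundary walk.

**Lemma 1.** Let each of $A,B$ be a finite nonempty set of pairwise disjoint simple closed curves on a connected surface $S$ of finite type, with the curves of $A$ transverse to those of $B$. Suppose every component of $S\setminus(A\cup B)$ is an open disc or once-punctured open disc, and every unpunctured component has at least $4$ corners. Then $A\cup B$ is connected, all curves are essential and non-peripheral, and each $a\in A$, $b\in B$ are in minimal position. If moreover the matrix $N$ of intersection counts is square and invertible, then $A$ and $B$ are multicurves that fill $S$.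

*Proof.* **Step 1: connectedness.** Let $C$ be a complementary component. After filling in a possible puncture, $C$ is an open disc, an increasing union of closed discs $K_i$; its frontier is the nested intersection of the compact connected sets $\overline{C\setminus K_i}$, so it is connected. It is nonempty because $S$ is connected and $A\cup B\neq\emptyset$. Hence it lies in exactly one component of $A\cup B$. For a component $X$ of $A\cup B$ let $U_X$ be the union of $X$ and the complementary components with frontier in $X$. A point of $X$ has a neighborhood meeting only $X$ and complementary components whose frontier meets $X$, so $U_X$ is open. The sets $U_X$ are disjoint and cover $S$, so there is only one. (Only the disc condition was used.)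

**Step 2: no bigons.** Call *bigon* an embedded closed unpunctured disc bounded by an arc of a curve of $A$ and an arc of a curve of $B$. Suppose one exists and let $\mathcal D$ be minimal under inclusion. Consider a component of $A\cap\operatorname{int}\mathcal D$ that is not a closed curve. It is an arc with ends on $\partial\mathcal D$. Its ends are not in the open $A$-side, since curves of $A$ are disjoint and simple; so they lie on the closed $B$-side. (An end at a corner is possible if $\mathcal D$ fills three quadrants there.) The two ends are distinct, since at each point of the closed $B$-side at most one strand of $A$ enters $\operatorname{int}\mathcal D$. With the part of the $B$-side between its endpoints the arc bounds a strictly smaller bigon, a contradiction. The same holds with $A,B$ exchanged. So every curve of $A\cup B$ meeting $\operatorname{int}\mathcal D$ lies inside it. Such curves would form a union of components of $A\cup B$ disjoint from $\partial\mathcal D$, contradicting Step 1. So $\operatorname{int}\mathcal D$ is a complementary component, unpunctured, with two corners, which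 contradicts the hypothesis. By the bigon criterion all pairs $a,b$ are in minimal position.

**Step 3: essential and non-peripheral.** By Step 1 each $c\in A$ meets some curve of $B$. If $c$ bounded a disc or a once-punctured disc, an arc of $B$ inside it would cut it into two pieces, at least one of them an unpunctured disc. That piece is a bigon, a contradiction. The same holds for $c\in B$.

**Step 4: the last assertion.** Now $N$ consists of geometric intersection numbers. Isotopic curves in $A$ (or in $B$) would give equal rows (or columns), contradicting invertibility. $\square$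

## The torus with three punctures: degree 6, then degree 3

**The curves.** Let $T=(\mathbb R/6\mathbb Z)^2$, with marked points $p_1=(3.5,3)$, $p_2=(5,3)$, $p_3=(1,3)$, and on $T\setminus\{p_1,p_2,p_3\}$
$$a_1:\{x=0\},\quad a_2:\{x=2\},\quad a_3:\{x=4\},\quad b_1:\{y=0\},$$
$$b_3=\partial([0.2,5.8]\times[1,5]),\qquad b_2=\partial([3.2,5.4]\times[2,4]).$$
With $A=(a_1,a_2,a_3)$ and $B=(b_2,b_3,b_1)$ the intersection counts are
$$N=\begin{pmatrix}0&0&1\\0&2&1\\2&2&1\end{pmatrix},\qquad\det N=-4 .$$
The complementary regions, listed by their edges, are:

* $0<x<2$: hexagon $b_1,a_2,b_3,a_2,b_1,a_1$; bigon $b_3,a_2$ containing $p_3$.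
* $2<x<4$: two squares $a_2,b_1,a_3,b_3$; hexagon $a_2,b_3,a_3,b_2,a_3,b_3$; bigon $b_2,a_3$ containing $p_1$.
* $4<x<6$: bigon $a_3,b_2$ containing $p_2$; square $a_3,b_2,a_3,b_3$; hexagon $a_3,b_1,a_1,b_1,a_3,b_3$.

By Lemma 1, $A$ and $B$ are multicurves that fill $S_{1,3}$, with intersection matrix $N$.

**The first thing to try: every twist once.** Let $f=T_{a_1}T_{a_2}T_{a_3}T_{b_2}^{-1}T_{b_3}^{-1}T_{b_1}^{-1}$. Its matrix is
$$\begin{pmatrix}I&N\\0&I\end{pmatrix}\begin{pmatrix}I&0\\N^T&I\end{pmatrix}=\begin{pmatrix}I+NN^T&N\\N^T&I\end{pmatrix}.$$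
An eigenvector $(x,y)$ for $\lambda\ne1$ has $y=N^Tx/(\lambda-1)$, and then $(\lambda-1)x=\frac{\lambda}{\lambda-1}NN^Tx$. So $\mu=(\lambda-1)^2/\lambda=\lambda+\lambda^{-1}-2$ is an eigenvalue of
$$NN^T=\begin{pmatrix}1&1&1\\1&5&5\\1&5&9\end{pmatrix},\qquad p(\mu)=\mu^3-15\mu^2+32\mu-16 .$$
No divisor of $16$ is a root: $p(1),p(2),p(4),p(8),p(16)$ are $2,-4,-64,-208,752$, and $p<0$ on negative numbers. So $\mu$ has degree $3$. Over $\mathbb Q(\mu)$ the number $\lambda$ is a root of $x^2-(2+\mu)x+1$, of discriminant $\mu(\mu+4)$. Its norm is $16\cdot(-p(-4))=16\cdot448=2^{10}\cdot7$, not a square in $\mathbb Q$, so $\mu(\mu+4)$ is not a square in $\mathbb Q(\mu)$. Hence $\lambda$ has degree $6$.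

In general this approach gives $\deg\lambda=2\deg\mu$ unless $\mu(\mu+4)$ happens to be a square in $\mathbb Q(\mu)$. Nothing makes the $6\times6$ matrix split, and the guess survives a second test.

**Splitting by a linear map.** We replace the diagonal $\{(x,x)\}$ of a symmetry by a graph $\{(Rz,z)\}$, and allow exponents: let $D,E$ be the diagonal matrices of exponents on $A$ and $B$. Starting from $(Rz,z)$, the $B$-twists give $z'=z+EN^TRz$, and the $A$-twists then give $x_A'=Rz+DNz'$. The graph is invariant if and only if $x_A'=Rz'$ for all $z$. The next lemma gives a sufficient condition.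

**Lemma 2 (halving identity).** Let $N,R$ be square real matrices and $D,E$ invertible diagonal matrices with
$$(R-DN)\,E\,R^T=D. \tag{1}$$
Then $R$ is invertible, $R^TN=R^TD^{-1}R-E^{-1}$, so $N^TR=R^TN$ is symmetric, and for $z'=z+EN^TRz$ we have $Rz+DNz'=Rz'$.

*Proof.* The right side of (1) is invertible, so $R$ is. Then $R-DN=D(R^T)^{-1}E^{-1}$; multiplying by $R^TD^{-1}$ on the left gives $R^TD^{-1}R-R^TN=E^{-1}$. The symmetry follows. Finally
$$Rz'-DNz'-Rz=(R-DN)EN^TRz-DNz=(R-DN)ER^TNz-DNz=0 .\qquad\square$$

So $N=D^{-1}R-(R^T)^{-1}E^{-1}$ is determined by $R,D,E$; what has to be arranged is that $N$ is an intersection matrix.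

**The guess fails.** For our $N$ take
$$R=\begin{pmatrix}1&2&1\\2&3&2\\2&4&\frac52\end{pmatrix},\quad D=2I,\quad E=\mathrm{diag}(2,2,8),\quad f=T_{a_1}^2T_{a_2}^2T_{a_3}^2\,T_{b_2}^{-2}T_{b_3}^{-2}T_{b_1}^{-8}.$$
Then $(R-DN)E=\begin{pmatrix}2&4&-8\\4&-2&0\\-4&0&4\end{pmatrix}$, and its rows paired with the rows of $R$ give
$$(2+8-8,\;4+12-16,\;4+16-20),\quad(4-4,\;8-6,\;8-8),\quad(-4+4,\;-8+8,\;-8+10),$$
that is, $2I=D$. So (1) holds. Moreover
$$N^TR=\begin{pmatrix}4&8&5\\8&14&9\\5&9&\frac{11}2\end{pmatrix},\qquad EN^TR=K:=\begin{pmatrix}8&16&10\\16&28&18\\40&72&44\end{pmatrix}.$$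
By Lemma 2, $z\mapsto(Rz,z)$ intertwines $F=I+K$ with Penner's matrix of $f$. The matrix $F$ is positive; let $z>0$ be its Perron–Frobenius eigenvector. Since $R>0$, $(Rz,z)$ is a positive eigenvector of Penner's matrix, so the stretch factor of $f$ is the spectral radius of $F$. The principal $2\times2$ minors of $K$ are $-32,-48,-64$, the trace is $80$, and
$$\det K=8(-64)-16(704-720)+10(1152-1120)=-512+256+320=64 .$$
So $\det(\kappa-K)=\kappa^3-80\kappa^2-144\kappa-64$, and with $\kappa=x-1$
$$\det(x-F)=q(x):=x^3-83x^2+19x-1 .\tag{2}$$
Since $q(1)=-64$ and $q(-1)=-104$, $q$ has no rational root and is irreducible. **The stretch factor of $f$ has degree $3=3g-3+n$.** The guess is wrong already on $S_{1,3}$.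

## The theorems, and why three core curves are not enough

**Theorem A.** For every $(g,n)$ with $n$ odd, $3g-3+n$ odd and $3g-3+n\ge3$, there is a pseudo-Anosov map on $S_{g,n}$ whose stretch factor has degree exactly $3g-3+n$. Hence, with the quoted result, the first formula holds for all these surfaces:
$$D(S)=[2,\dim\mathrm{Teich}(S)]_{\rm even}\cup[3,\tfrac12\dim\mathrm{Teich}(S)]_{\rm odd}.$$

**Theorem B (complements, not used for Theorem A).**
(a) On $S_{1,3}$ the largest root of $x^3-83x^2+19x-1$ is a stretch factor. In all other cases of Theorem A there is an explicit family of pseudo-Anosov maps $f_t$, $t\in\mathbb Z_{>0}^{\,d-4}$, whose stretch factors have degree $\le d$, with equality for all $t$ outside a thin set.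
(b) On any $S_{g,n}$ with $3g-3+n>0$, a stretch factor of odd degree $\delta\ge3$ satisfies $\delta\le3g-3+n$. If equality holds, all punctures are $1$-prong and all unpunctured singularities are $3$-prong.

The case $S_{1,3}$ is done. From now on $(k,j)\notin\{(0,0),(0,1)\}$.

The plan is to use a torus core with the puncture $p_1$ and two holes, and to glue into the holes two copies $Y,Y'$ of one surface of genus $k$ with $j$ punctures. The genus is $1+2k$ and the number of punctures $1+2j$, as required. Exchanging $Y$ and $Y'$ provides an honest symmetry away from the core, and in the core the linear map $R$ takes over.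

The natural attempt keeps the three-curve core, with the holes at $p_2$ and $p_3$. It fails by one. Put $\ell=3k-2+j$, the number of curves in a pants decomposition of the interior of $Y$. The symmetric part will contribute $\ell+1$ curves in $Y$ (one of them $\partial Y$) and $\ell$ curves in $Y'$ to $A$, and the same with $Y,Y'$ exchanged to $B$. With three core curves the halved matrix has size $3+2\ell+1=2\ell+4$, whereas
$$d=6k+2j+1=2\ell+5 .$$
An eigenvalue of a rational matrix of size $d-1$ cannot have degree $d$. We need a fourth core curve on each side, and it will come from doubling $a_2$ and $b_3$.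

## A core with four curves on each side

**What this section is for:** the matrix identities for the enlarged core, all checked by hand.

Double $a_2$ into $a_2',a_2''$ and $b_3$ into $b_3',b_3''$, and split the exponents $2$ of $a_2$ and of $b_3$ as $1+1$. Index rows by $A_0=(a_1,a_2',a_2'',a_3)$ and columns by $B_0=(b_2,b_3',b_3'',b_1)$, and put
$$N_0=\begin{pmatrix}0&0&0&1\\0&2&2&1\\0&2&2&1\\2&2&2&1\end{pmatrix},\quad R_0=\begin{pmatrix}1&2&2&1\\1&2&1&1\\1&1&2&1\\2&4&4&\frac52\end{pmatrix},\quad \begin{aligned}D_0&=\mathrm{diag}(2,1,1,2),\\E_0&=\mathrm{diag}(2,1,1,8).\end{aligned}$$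
(The rows of $R_0$ for $a_2'$ and $a_2''$ add up to $(2,3,3,2)$, the row $(2,3,2)$ of $R$ with its middle entry repeated.) Let $\rho=R_0-D_0N_0$. Then
$$\rho=\begin{pmatrix}1&2&2&-1\\1&0&-1&0\\1&-1&0&0\\-2&0&0&\frac12\end{pmatrix},\qquad\rho E_0=\begin{pmatrix}2&2&2&-8\\2&0&-1&0\\2&-1&0&0\\-4&0&0&4\end{pmatrix},$$
$$\rho E_0R_0^T=D_0 .\tag{3}$$
Indeed the rows of $\rho E_0R_0^T$ are
$$\begin{aligned}&(2+4+4-8,\;2+4+2-8,\;2+2+4-8,\;4+8+8-20)=(2,0,0,0),\\&(2-2,\;2-1,\;2-2,\;4-4)=(0,1,0,0),\\&(2-2,\;2-2,\;2-1,\;4-4)=(0,0,1,0),\\&(-4+4,\;-4+4,\;-4+4,\;-8+10)=(0,0,0,2).\end{aligned}$$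

Next,
$$G:=N_0^TR_0=\begin{pmatrix}4&8&8&5\\8&14&14&9\\8&14&14&9\\5&9&9&\frac{11}2\end{pmatrix}=G^T,\qquad v:=R_0^Te_2=(1,2,1,1)^T,\qquad\nu:=(0,1,-1,0)^T .$$
Clearly $G\nu=0$. Deleting row and column $3$ of $G$ leaves determinant $4(77-81)-8(44-45)+5(72-70)=2$. So
$$\operatorname{rank}G=3,\qquad\ker G=\langle\nu\rangle,\qquad\nu\cdot v=1. \tag{4}$$
Further, $E_0v=(2,2,1,8)^T$, and the first entry of $GE_0v$ is $8+16+8+40=72$, so
$$GE_0v\neq0 .\tag{5}$$
The rows of $E_0G$ are $(8,16,16,10)$, $(8,14,14,9)$, $(8,14,14,9)$, $(40,72,72,44)$. On the quotient by $\nu\in\ker E_0G$, with coordinates $x_{b_2}$, $x_{b_3'}+x_{b_3''}$, $x_{b_1}$, this matrix acts as the $K$ of the previous case. By (2),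
$$\det(x-I-E_0G)=(x-1)\,q(x) .\tag{6}$$

The kernel vector $\nu$ is the price of the doubling: inside the core, $b_3'$ and $b_3''$ look the same. The vector $v$ tells them apart, since $\nu\cdot v=1$, and $v$ will record how the curves $B_0$ run through $Y$. Note that $v$ is the second row of $R_0$, which is the row of $a_2'$; this is the condition that makes the gluing compatible with $R_0$.

## The core as a picture with two discs removed

**What this section is for:** curves on the torus realizing $N_0$, a disc $\Delta$ crossed by $B_0$ according to $v$, and a disc $\Delta'$ crossed by $a_2'$ alone.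

On $T=(\mathbb R/6\mathbb Z)^2$ with $p_1=(3.5,3)$ let
$$a_1:\{x=0\},\quad a_2':\{x=2\},\quad a_2'':\{x=3\},\quad a_3:\{x=4\},\quad b_1:\{y=0\},$$
$$b_3'=\partial([0.2,5.8]\times[1,5]),\quad b_3''=\partial([0.4,5.6]\times[1.5,4.5]),\quad b_2=\partial([3.2,5.4]\times[2,4]).$$
The counts are those of $N_0$. Let
$$\Delta=[4.9,5.1]\times[2.9,7.25]\ (y\bmod6),\qquad\Delta'=[0.9,2.6]\times[2.9,3.1],$$
two disjoint closed discs not containing $p_1$ (they contain the old points $p_2$, $p_3$).

* $\Delta$ is disjoint from $A_0$. Going upward in $\Delta$ we cross five horizontal strands, at $y=4,\,4.5,\,5,\,6,\,7$, of $b_2,b_3'',b_3',b_1,b_3'$ in this order. The disc ends at $y=7.25\equiv1.25$, between $b_3'$ and $b_3''$. So the numbers of strands of $b_2,b_3',b_3'',b_1$ are the entries of $v=(1,2,1,1)^T$.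
* $\Delta'$ is disjoint from $B_0$ and is crossed by exactly one strand, of $a_2'$.

The regions of $T\setminus(\{p_1\}\cup\Delta\cup\Delta'\cup A_0\cup B_0)$ follow, by boundary edges. All are discs, except that one contains the puncture $p_1$.

* $0<x<2$. Outside $b_3'$: hexagon $b_1,a_2',b_3',a_2',b_1,a_1$. Between $b_3'$ and $b_3''$: square. Inside $b_3''$: square $b_3'',a_2',\partial\Delta',a_2'$.
* $2<x<3$. Four squares, in the bands $0<y<1$, $1<y<1.5$, $4.5<y<5$, $5<y<6$. For $1.5<y<4.5$, where $\Delta'$ enters through $a_2'$: hexagon $a_2',\partial\Delta',a_2',b_3'',a_2'',b_3''$.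
* $3<x<4$. Four squares in the same bands. Inside $b_3''$ and outside $b_2$: hexagon $a_2'',b_3'',a_3,b_2,a_3,b_3''$. Inside $b_2$: bigon $b_2,a_3$ containing $p_1$.
* $4<x<6$. Inside $b_2$: square $a_3,b_2,\partial\Delta,b_2$. Between $b_2$ and $b_3''$: two squares $a_3,b_2,\partial\Delta,b_3''$. Between $b_3''$ and $b_3'$: square $a_3,b_3'',\partial\Delta,b_3'$, and hexagon $\partial\Delta,b_3',\partial\Delta,b_3',a_3,b_3''$ whose second $\partial\Delta$ is the tip of $\Delta$. Outside $b_3'$: two squares $a_3,b_1,\partial\Delta,b_3'$, and hexagon $\partial\Delta,b_1,a_1,b_1,\partial\Delta,b_3'$.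

Count $\partial\Delta$ as an $A$-edge and $\partial\Delta'$ as a $B$-edge. Then the edges of every region alternate between $A$ and $B$, and no unpunctured region has fewer than $4$ corners.

## The piece glued into both holes

**Lemma 3.** Let $\Sigma=S_{h,m}$ with $\chi(\Sigma)<0$. There are pants decompositions $A',B'$ of $\Sigma$ whose (square) intersection matrix is invertible (empty if $\Sigma=S_{0,3}$). If $3h-3+m\ge1$, every essential non-peripheral simple closed curve has positive intersection number with some curve of $A'\cup B'$.

*Proof.* **Step 1: set up an induction on $3h-3+m$.** For $S_{0,3}$ there is nothing to do. For $S_{1,1}$ take two curves meeting once. Otherwise cut along a separating curve $\delta$ into $\Sigma_1,\Sigma_2$, as follows.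

* If $h\ge1$, then $\chi(\Sigma)\le-2$; take $\Sigma_1=S_{1,1}$ and $\Sigma_2=S_{h-1,m+1}$. Then $\chi(\Sigma_2)=\chi(\Sigma)+1<0$.
* If $h=0$ and $m\ge4$, take $\Sigma_1=S_{0,3}$ and $\Sigma_2=S_{0,m-1}$.

Both pieces have smaller complexity, and the complexities of $\Sigma_1,\Sigma_2$ add up to $3h-3+m-1$. Let $A_i,B_i$ be as in the lemma for $\Sigma_i$, with matrices $N_i$, realized in minimal position in $\Sigma_i$.

**Step 2: a curve dual to $\delta$.** The component $X$ of $\Sigma\setminus(A_1\cup A_2)$ containing $\delta$ consists of two pairs of pants glued along $\delta$, so it is a four-holed sphere. Let $\delta'\subset X$ be a simple closed curve with $i_X(\delta',\delta)=2$, meeting $\delta$ in two points. A bigon in $\Sigma$ between $\delta$ and $\delta'$ has boundary disjoint from $A_1\cup A_2$, and a disc contains no essential curve; so it is disjoint from $A_1\cup A_2$ and lies in $X$, which is impossible. Hence $i(\delta',\delta)=2$ in $\Sigma$. In the same way a bigon in $\Sigma$ between curves in $\Sigma_i$ is disjoint from $\delta$ and lies in $\Sigma_i$, so intersection numbers of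 curves in $\Sigma_i$ are unchanged in $\Sigma$.

**Step 3: the matrix.** Put $A'=A_1\cup A_2\cup\{\delta'\}$ and $B'=B_1\cup B_2\cup\{\delta\}$. Each consists of disjoint curves, and the matrix of geometric intersection numbers is
$$\begin{pmatrix}N_1&0&0\\0&N_2&0\\ *&*&2\end{pmatrix},$$
which is invertible. Its rows and columns are nonzero and distinct, so the curves of $A'$, and those of $B'$, are essential, non-peripheral and pairwise non-isotopic. Each family has $3h-3+m$ members, so both are pants decompositions.

**Step 4: the last assertion.** A curve having intersection number $0$ with all of $A'$ is isotopic to a component of $A'$, and that component has a nonzero row, so it meets some curve of $B'$. $\square$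

**The surface $Y$.** Let $Y$ have genus $k$, $j$ punctures and one boundary circle $\gamma$, with a hyperbolic metric with cusps at the punctures and $\gamma$ geodesic. Its interior is $S_{k,j+1}$, and $\chi(Y)=1-2k-j<0$ because $(k,j)\notin\{(0,0),(0,1)\}$. So $\ell=3k-2+j\ge0$. Let $A',B_Y$ be as in Lemma 3 for $\operatorname{int}Y$, realized by closed geodesics, with $\ell$ curves each. No curve lies in both, since it would have a zero row. So curves of $A'$ and of $B_Y$ are transverse and in minimal position.

**The arc $s$.** Let $W$ be the pair of pants of $Y\setminus B_Y$ containing $\gamma$ (so $W=Y$ if $\ell=0$). Let $s\subset W$ be the essential simple arc from $\gamma$ to $\gamma$, which separates the other two ends of $W$, realized as a simple geodesic arc orthogonal to $\gamma$. Then $s\cap B_Y=\emptyset$. The arc is transverse to each $\alpha\in A'$: at a tangency $s$ would be contained in $\alpha$, but $\alpha$ is disjoint from $\gamma$.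

Also, $s$ is not homotopic in $Y$, rel endpoints, into $\gamma$. Indeed $\pi_1(W)$ is free on $c_1,c_2$ with $\gamma=c_1c_2$, and it injects into $\pi_1(Y)$. Closing $s$ by a suitable arc of $\gamma$ gives $c_1$. If $s$ were homotopic into $\gamma$, then $c_1$ would be a power $(c_1c_2)^r$, and abelianizing gives $(1,0)=(r,r)$, which is false.

Put $A_Y=A'\cup\{\gamma\}$, so $|A_Y|=\ell+1$ and $|B_Y|=\ell$. For $\alpha\in A_Y$, $\beta\in B_Y$ let
$$u_\alpha=\#(\alpha\cap s),\quad u_\gamma=2,\qquad m_{\alpha\beta}=i(\alpha,\beta),\quad m_{\gamma\beta}=0 .$$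

*Example.* For $(k,j)=(0,2)$, $Y$ is a twice-punctured disc, $\ell=0$, $A_Y=\{\gamma\}$, $B_Y=\emptyset$, $u=(2)$, and $s$ separates the two punctures.

**Lemma 4.**

* (Y1) The $(\ell+1)\times(\ell+1)$ matrix $[\,u\,|\,m\,]$ is invertible.
* (Y2) Let $\ell\ge1$ and $\Gamma=A'\cup B_Y$. The components of $Y\setminus\Gamma$ are discs, once-punctured discs and one annulus containing $\gamma$. The set $\Gamma$ is connected; that is, the graph on $A'\cup B_Y$ with edges $m_{\alpha\beta}>0$ is connected. Some $\alpha\in A'$ has $u_\alpha>0$.
* (Y3) Every component of $Y\setminus(A'\cup B_Y\cup s)$ is a disc or once-punctured disc. Its edges alternate between the types $A'\cup\gamma$ and $B_Y\cup s$. No unpunctured component has fewer than $4$ corners (corners at $s\cap\gamma$ included).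

*Proof.* **(Y1).** Row $\gamma$ is $(2,0,\dots,0)$, and the remaining minor is the invertible matrix $i(A',B_Y)$.

**(Y2), the components.** Let $C$ be a component of $Y\setminus\Gamma$. Since $Y$ is connected and $\Gamma\ne\emptyset$, $C$ has an end at $\Gamma$; let $c\subset C$ be a simple closed curve parallel to such an end. It is disjoint from $A'\cup B_Y$, so by Lemma 3 it is inessential or peripheral in $\operatorname{int}Y$. Thus $c$ bounds on one side a disc, a once-punctured disc, or an annulus with other boundary $\gamma$. This cannot be the side of the chosen end: that side contains points of $\Gamma$, hence a whole curve of $\Gamma$ (as $\Gamma\cap c=\emptyset$), and every simple closed curve in such a side is inessential or peripheral. So it is the other side. For the same reason that side contains no curve of $\Gamma$, so it lies in $C$. Hence $C$ is a disc, a once-punctured disc or an annulus containing $\gamma$, and it has only one end at $\Gamma$.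

**(Y2), connectedness.** The frontier of each $C$ is therefore connected, and the argument of Step 1 of Lemma 1, applied to $Y$ and $\Gamma$, shows that $\Gamma$ is connected.

**(Y2), the last claim.** If $u_\alpha=0$ for all $\alpha\in A'$, then $s$ is disjoint from $\Gamma$ and lies in the annulus component containing $\gamma$. So it is homotopic into $\gamma$ rel endpoints, a contradiction.

**(Y3).** If $\ell=0$, then $(k,j)=(0,2)$ and $s$ separates $Y$ into two once-punctured bigons with edges $s$ and $\gamma$. Let $\ell\ge1$. Arcs of $s$ with both ends on the frontier cut discs and once-punctured discs into discs and once-punctured discs. By (Y2) $s$ meets $\Gamma$, so in the annulus around $\gamma$ its initial segment runs from $\gamma$ to the other end and cuts the annulus into a disc; further arcs cut discs into discs. There are no triple points, as $s\cap B_Y=\emptyset$, and every crossing involves one strand of each type. So edges alternate and the number of corners is even. All edges are geodesic and all interior angles $\theta_i$ lie in $(0,\pi)$. For an unpunctured disc, Gauss–Bonnet gives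 $\sum(\pi-\theta_i)=2\pi+\mathrm{Area}>2\pi$. With $0$ or $2$ corners the left side is less than $2\pi$. So there are at least $4$. $\square$

Replacing $s$ by several parallel copies only adds squares, cut from the strips between neighboring copies.

## Gluing, and the intersection matrix

**Step 1: the surface and the curves.** Let $Y'$ be a second copy of $Y$, $J:Y\to Y'$ the identification, $\gamma'=J(\gamma)$, $s'=J(s)$. Set
$$S=\bigl(T\setminus(\{p_1\}\cup\operatorname{int}\Delta\cup\operatorname{int}\Delta')\bigr)\cup_{\partial\Delta=\gamma}Y\cup_{\partial\Delta'=\gamma'}Y' .$$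
For any gluing homeomorphisms, $Y$ and $Y'$ can be oriented so that $S$ is oriented. It has genus $1+2k$ and $1+2j$ punctures, so $S=S_{g,n}$.

In $Y$ take five parallel copies $s^1,\dots,s^5$ of $s$, where $s^i$ joins $s^i_-$ to $s^i_+$. Since $Y$ is orientable, the endpoints occur on $\gamma$ in the cyclic order $s^1_-,\dots,s^5_-,s^5_+,\dots,s^1_+$. The endpoints of the five parallel strands on $\partial\Delta$ form the same pattern: up one side, down the other. So we may glue such that the $i$-th strand across $\Delta$ is replaced by $s^i$. Likewise the strand of $a_2'$ across $\Delta'$ is replaced by $s'$. The resulting curves keep their names. Put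
$$A=A_0\cup A_Y\cup J(B_Y),\qquad B=B_0\cup J(A_Y)\cup B_Y .$$
Each of $A,B$ consists of disjoint simple closed curves, because $s\cap B_Y=\emptyset$, $\Delta\cap A_0=\emptyset$ and $\Delta'\cap B_0=\emptyset$. Moreover $|A|=|B|=4+(\ell+1)+\ell=2\ell+5=d$.

**Step 2: the regions.** Since $\gamma\in A$ and $\gamma'\in B$, the components of $S\setminus(A\cup B)$ are the regions of the torus picture together with the components in $Y$ and in $Y'$ (in $Y'$ with types exchanged). By the list above and (Y3) they are discs or once-punctured discs, and no unpunctured one has fewer than $4$ corners. So the first part of Lemma 1 applies.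

**Step 3: the matrix.** Order $A=(A_0;\,\alpha;\,J\beta)$ and $B=(B_0;\,J\alpha;\,\beta)$ with $\alpha\in A_Y$, $\beta\in B_Y$. The matrix of intersection counts is
$$N=\begin{pmatrix}N_0&e_2u^T&0\\uv^T&0&m\\0&m^T&0\end{pmatrix}.\tag{7}$$
The crossings of $A_0$ with $B_0$ lie outside $\Delta\cup\Delta'$, which gives $N_0$. A curve $J\alpha$ meets $s'\subset a_2'$ in $u_\alpha$ points and no other curve of $A_0$, which gives $e_2u^T$. A curve $\alpha$ meets each copy of $s$ in $u_\alpha$ points, and the curves of $B_0$ contain the numbers $v$ of copies, which gives $uv^T$. Finally $\alpha$ meets $\beta$, and $J\beta$ meets $J\alpha$, in $m_{\alpha\beta}$ points. All other pairs lie in different pieces.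

**Step 4: the map $R$ and the form $\Omega$.** Let $R=\begin{pmatrix}R_0&0\\0&I\end{pmatrix}:\mathbb R^B\to\mathbb R^A$, where $I$ pairs $J\alpha$ with $\alpha$ and $\beta$ with $J\beta$. Using $e_2^TR_0=v^T$,
$$\Omega:=N^TR=\begin{pmatrix}G&vu^T&0\\uv^T&0&m\\0&m^T&0\end{pmatrix}=\Omega^T\ge0 .\tag{8}$$

**Lemma 5.** $\Omega$ is invertible. Hence $N$ is invertible, and $A,B$ are multicurves that fill $S$, with intersection matrix $N$.

*Proof.* Let $\Omega(x_0,y,w)=0$. The middle rows say $[\,u\,|\,m\,]\binom{v\cdot x_0}{w}=0$, so $v\cdot x_0=0$ and $w=0$ by (Y1). The last rows give $m^Ty=0$. Multiply the first rows, $Gx_0+v(u\cdot y)=0$, by $\nu^T$: by (4) this gives $u\cdot y=0$. So $[\,u\,|\,m\,]^Ty=0$ and $y=0$. Then $Gx_0=0$, so $x_0=c\nu$, and $0=v\cdot x_0=c$. Thus $\Omega$ is invertible. Since $\Omega=N^TR$ and $N$ is square, $N$ is invertible, and Lemma 1 gives the rest. $\square$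

## An invariant subspace of dimension $d$

**What this section is for:** a family of Penner products whose matrices all preserve the graph $\{(Rz,z)\}$, with explicit restrictions.

Let $\iota(z)=(Rz,z)$. For $c\in A_Y\cup B_Y$ let $\delta_c$ now be the diagonal matrix unit on $\mathbb R^B$ at the corresponding coordinate; for $\alpha\in A_Y$ this is the coordinate $J\alpha$, which we index by $\alpha$. Let $\hat E=\mathrm{diag}(E_0,0,0)$ and
$$h_\alpha=T_\alpha T_{J\alpha}^{-1},\qquad h_\beta=T_{J\beta}T_\beta^{-1},\qquad f_0=T_{a_1}^2T_{a_2'}T_{a_2''}T_{a_3}^2\;T_{b_2}^{-2}T_{b_3'}^{-1}T_{b_3''}^{-1}T_{b_1}^{-8}.$$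

**Lemma 6.** Via $\iota$, Penner's matrices for $h_\alpha,h_\beta,f_0$ restrict to $I+\delta_\alpha\Omega$, $I+\delta_\beta\Omega$ and $F_0:=I+\hat E\Omega$ on $\mathbb R^B$. These are integral and nonnegative.

*Proof.* Write $z=(z_0,y,w)$, so $x_A=Rz=(R_0z_0,y,w)$ and $x_B=z$.

**The twists $h_\alpha$.** The curves $\alpha$ and $J\alpha$ are disjoint. The coordinate $x_\alpha$ increases by $(Nz)_\alpha=u_\alpha\,v\cdot z_0+(mw)_\alpha$, and $x_{J\alpha}$ by $(N^TRz)_{J\alpha}=(\Omega z)_\alpha$, which is the same number. So we stay in the graph, and $z$ changes by $\delta_\alpha\Omega z$.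

**The twists $h_\beta$.** The coordinate $x_{J\beta}$ increases by $(Nz)_{J\beta}=(m^Ty)_\beta$, and $x_\beta$ by $(\Omega z)_\beta=(m^Ty)_\beta$.

**The map $f_0$.** After the $B$-twists $z'=z+\hat E\Omega z$; only $z_0$ changes, and $z_0'-z_0=E_0(Gz_0+v(u\cdot y))$. The $A$-twists then give $x_{A_0}'=R_0z_0+D_0\bigl(N_0z_0'+e_2(u\cdot y)\bigr)$. We need this to equal $R_0z_0'$. Substituting $z_0'$ and $\rho=R_0-D_0N_0$, the requirement becomes
$$\rho E_0\bigl(Gz_0+v(u\cdot y)\bigr)=D_0\bigl(N_0z_0+e_2(u\cdot y)\bigr).$$
Since $G=G^T=R_0^TN_0$ and $v=R_0^Te_2$, the left side is $\rho E_0R_0^T\bigl(N_0z_0+e_2(u\cdot y)\bigr)$, and (3) gives the equality.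

**Integrality.** $E_0G$ is integral, as computed above, and the other entries are visibly nonnegative integers. $\square$

**The family.** The $h_\alpha$ commute with each other, and so do the $h_\beta$. By (8), $\Omega_{\alpha\alpha'}=0$ and $\Omega_{\beta\beta'}=0$. Hence $(\delta_c\Omega)^2=0$ and $(I+\delta_c\Omega)^t=I+t\delta_c\Omega$. For $t=(t_c)_{c\in A_Y\cup B_Y}$, which are $2\ell+1=d-4\ge1$ parameters, put
$$P(t)=F_0\prod_\alpha(I+t_\alpha\delta_\alpha\Omega)\prod_\beta(I+t_\beta\delta_\beta\Omega),\qquad f_t=f_0\prod_\alpha h_\alpha^{t_\alpha}\prod_\beta h_\beta^{t_\beta}.\tag{9}$$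

**The stretch factor of $f_t$.** Let $t\in\mathbb Z_{>0}^{d-4}$. Every curve of $A$ is twisted positively and every curve of $B$ negatively, so $f_t$ is pseudo-Anosov by Fact P. The matrix $\Omega\ge0$ is irreducible: $G>0$; the coordinate $\gamma$ is joined to $B_0$ since $u_\gamma=2$ and $v>0$; and for $\ell\ge1$ the graph on $A'\cup B_Y$ is connected and joined to $B_0$ by (Y2). Moreover $P(t)\ge I+\mathrm{diag}(E_0,t)\,\Omega$. So $P(t)$ has a positive eigenvector $z$, with eigenvalue its spectral radius. Since $R_0>0$, $\iota(z)$ is a positive eigenvector of Penner's matrix. Hence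
$$\textbf{the stretch factor of } f_t \textbf{ is an eigenvalue of the integral } d\times d \textbf{ matrix } P(t). \tag{10}$$
In particular its degree is at most $d$.

## The torus with five punctures, by explicit numbers

Take $(k,j)=(0,2)$, so $d=5$, $\ell=0$, $u=(2)$, and there is one parameter $t=t_\gamma$. We compute $\det(x-P(t))$. Put $\kappa=x-1$, $L=E_0G$, $\tilde q(\kappa)=\kappa^3-80\kappa^2-144\kappa-64=q(x)$. Here
$$F_0=\begin{pmatrix}I+L&2E_0v\\0&1\end{pmatrix},\qquad P(t)=F_0+t\,(F_0e_\gamma)(e_\gamma^T\Omega),\qquad F_0e_\gamma=\binom{2E_0v}{1},\quad e_\gamma^T\Omega=(2v^T,0).$$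
The first block of $(x-F_0)^{-1}F_0e_\gamma$ is $(\kappa-L)^{-1}2E_0v\,(1+\kappa^{-1})$. By (6), $\det(x-F_0)=\kappa^2\tilde q(\kappa)$ and $\det(\kappa-L)=\kappa\tilde q(\kappa)$. The matrix determinant lemma gives
$$\det(x-P(t))=\kappa^2\tilde q(\kappa)-4t(\kappa+1)\,\sigma(\kappa),\qquad\sigma(\kappa)=v^T\mathrm{adj}(\kappa-L)E_0v .$$
From $v^T(\kappa-L)^{-1}E_0v=\sum_i\sigma_i\kappa^{-i-1}$, $\sigma_i=v^TL^iE_0v$, we get $\sigma(\kappa)$ as the polynomial part of $\kappa\tilde q(\kappa)\sum_i\sigma_i\kappa^{-i-1}$. Iterating $L$ on $E_0v=(2,2,1,8)^T$ gives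
$$(144,130,130,648),\quad(11792,10624,10624,52992),\quad(964224,868736,868736,4333184),$$
so $\sigma_0,\dots,\sigma_3=15,\;1182,\;96656,\;7903616$, and
$$\sigma(\kappa)=15\kappa^3+(1182-1200)\kappa^2+(96656-94560-2160)\kappa+(7903616-7732480-170208-960)$$
$$=15\kappa^3-18\kappa^2-64\kappa-32 .$$
For $t=1$ the characteristic polynomial in $\kappa$ is therefore
$$\kappa^5-140\kappa^4-132\kappa^3+264\kappa^2+384\kappa+128\;\equiv\;\kappa^5+\kappa^4+2\pmod3 .$$
Modulo $3$ there is no root (values $2,1,2$ at $0,1,2$), and the remainders on division by the irreducible quadratics $\kappa^2+1$, $\kappa^2+\kappa+2$, $\kappa^2+2\kappa+2$ are $\kappa$, $2\kappa+1$, $2\kappa+1$. So the quintic is irreducible modulo $3$, hence over $\mathbb Q$. By (10), $f_1$ on $S_{1,5}$ has a stretch factor of degree $5=d$.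

For general $(k,j)$ the entries $u,m$ depend on $Y$, and there is no fixed polynomial to reduce modulo a prime. Instead we prove irreducibility with the $t_c$ as variables, and then specialize.

## Irreducibility with the exponents as variables

**Fact H (Hilbert irreducibility, in S. D. Cohen's quantitative form; Serre, *Lectures on the Mordell–Weil Theorem*, §§9, 13).** If $C\in\mathbb Q[t_1,\dots,t_m][x]$ is monic in $x$ and irreducible over $\mathbb Q(t)$, then $C(x,t)$ is irreducible over $\mathbb Q$ for all $t\in\mathbb Z^m$ outside a thin set. A thin set has $O(N^{m-1/2}\log N)$ integral points with coordinates of absolute value $\le N$. In particular it does not contain $\mathbb Z_{>0}^m$.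

A *thin set* in $\mathbb Q^m$ is one contained in a finite union of sets of two kinds: rational points of a proper Zariski-closed subset, and images of the rational points of an irreducible variety under a dominant, generically finite map of degree $\ge2$ to affine space. *Example:* $x^2-t$ is irreducible over $\mathbb Q(t)$, and it becomes reducible exactly when $t$ is a square; the squares are the image of $y\mapsto y^2$.

**Proposition 7.** The polynomial $C(x,t)=\det(x-P(t))\in\mathbb Q[t][x]$, monic of degree $d$ in $x$, is irreducible over $\mathbb Q(t)$.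

*Proof.* Suppose $C=\Phi_1\Phi_2$ with both factors of positive $x$-degree. By Gauss's lemma we may take them in $\mathbb Q[t][x]$, monic in $x$.

**Step 1: each parameter occurs in at most one factor.** We have $P(t)=X(I+t_c\delta_c\Omega)X'$ with $X,X'$ independent of $t_c$, so $t_c$ enters through the single rank-one term $t_cX\delta_c\Omega X'$. Hence $C$ has degree at most $1$ in $t_c$. Degrees in $t_c$ add in a product, so $t_c$ occurs in at most one of $\Phi_1,\Phi_2$.

**Step 2: if $m_{\alpha\beta}>0$, then $t_\alpha$ and $t_\beta$ occur, in the same factor.** The coefficient of $x^{d-1}$ in $C$ is $-\operatorname{tr}P(t)$, and it is the sum of the second-highest coefficients of $\Phi_1$ and $\Phi_2$. The coefficient of $t_\alpha t_\beta$ in $\operatorname{tr}P(t)$ is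
$$\operatorname{tr}(F_0\delta_\alpha\Omega\delta_\beta\Omega)\ge\operatorname{tr}(\delta_\alpha\Omega\delta_\beta\Omega)=m_{\alpha\beta}^2>0,$$
since $F_0\ge I$ and everything is nonnegative. So the monomial $t_\alpha t_\beta$ occurs in $\Phi_1$ or in $\Phi_2$.

**Step 3: if $\alpha\in A'$ and $u_\alpha>0$, then $t_\gamma$ and $t_\alpha$ occur, in the same factor.** Set all other parameters to $0$. As $\Omega_{\gamma\alpha}=0$, $P=F_0(I+t_\gamma\delta_\gamma\Omega+t_\alpha\delta_\alpha\Omega)$. Let $H=(x-F_0)^{-1}F_0$ and $g_{cc'}=e_c^T\Omega He_{c'}$ for $c,c'\in\{\gamma,\alpha\}$. By the identity $\det(I-XY)=\det(I-YX)$,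
$$\frac{C}{C(x,0)}=\det\bigl(\mathbf 1_{c=c'}-t_cg_{cc'}\bigr)=1-t_\gamma g_{\gamma\gamma}-t_\alpha g_{\alpha\alpha}+t_\gamma t_\alpha(g_{\gamma\gamma}g_{\alpha\alpha}-g_{\gamma\alpha}g_{\alpha\gamma}).\tag{11}$$
Expand $H=\sum_{i\ge1}x^{-i}F_0^i$. Since $\Omega F_0=\Omega+\Omega\hat E\Omega$ and $\Omega_{cc'}=0$, the $x^{-1}$-coefficient of $g_{cc'}$ is $u_cu_{c'}\,v^TE_0v>0$. So all four $g_{cc'}$ are nonzero, and $t_\gamma,t_\alpha$ both occur in $C$. If they occurred in different factors, then, dividing each specialized factor by its value at $t=0$, the left side of (11) would have the form $(1+\xi_1t_\gamma)(1+\xi_2t_\alpha)$ with $\xi_1,\xi_2\in\mathbb Q(x)$. Comparing coefficients gives $g_{\gamma\alpha}g_{\alpha\gamma}=0$, a contradiction.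

**Step 4: one factor contains no parameter.** If $\ell=0$, the only parameter is $t_\gamma$, and it occurs since $g_{\gamma\gamma}\ne0$. If $\ell\ge1$, the graph on $A'\cup B_Y$ is connected and some $\alpha\in A'$ has $u_\alpha>0$, by (Y2); so the links of Steps 2 and 3 connect all of $A_Y\cup B_Y$. In either case all parameters occur in one factor, say $\Phi_1$. Then $\Phi_2\in\mathbb Q[x]$ divides $C(x,t)$ for every $t$. The matrix $F_0$ differs from $I$ only in the rows $B_0$, so by (6)
$$C(x,0)=\det(x-F_0)=(x-1)^{d-4}\det(x-I-E_0G)=(x-1)^{d-3}q(x).$$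
Hence $\Phi_2$ is divisible by $x-1$ or by the irreducible polynomial $q$. We exclude both.

**Step 5: $x-1\nmid\Phi_2$.** Let $t=(1,\dots,1)$ and $P(t)x=x$ for a vector $x$. The factors $\prod_\beta(I+\delta_\beta\Omega)=I+\sum_\beta\delta_\beta\Omega$, then $\prod_\alpha(I+\delta_\alpha\Omega)=I+\sum_\alpha\delta_\alpha\Omega$, then $F_0$, applied in this order, change only the disjoint coordinate blocks $\beta$; $J\alpha$; $B_0$. The total change is zero, so each change vanishes. First $(\Omega x)_\beta=0$ for all $\beta$, so $x$ is unchanged; then $(\Omega x)_\alpha=0$ for all $\alpha$; then $E_0(\Omega x)_{B_0}=0$. Hence $\Omega x=0$, and $x=0$ by Lemma 5. So $C(1,t)\ne0$ for this $t$.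

**Step 6: $q\nmid\Phi_2$.** Let only $t_\gamma\ne0$. The matrix determinant lemma gives
$$C=C(x,0)-t_\gamma\,\eta(x),\qquad\eta=e_\gamma^T\Omega\,\mathrm{adj}(x-F_0)\,F_0e_\gamma .$$
Let $\theta$ be a root of $q$. Since $q$ is irreducible and $q(1)\ne0$, $\theta$ is a simple eigenvalue of $F_0$. A right eigenvector $\zeta$ satisfies $(\theta-1)\zeta=\hat E\Omega\zeta$, so $\zeta=(\zeta_0,0,0)$ with $E_0G\zeta_0=(\theta-1)\zeta_0$. The row $\zeta^T\Omega$ is nonzero by Lemma 5, and it is a left eigenvector:
$$\zeta^T\Omega F_0=\zeta^T\Omega+(\hat E\Omega\zeta)^T\Omega=\theta\,\zeta^T\Omega .$$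
For a simple eigenvalue the adjugate has rank one, with columns in the right eigenspace and rows in the left one, so $\mathrm{adj}(\theta-F_0)=\kappa_0\,\zeta\,\zeta^T\Omega$ with $\kappa_0\ne0$. Therefore
$$\eta(\theta)=\kappa_0\,\theta\,(e_\gamma^T\Omega\zeta)(\zeta^T\Omega e_\gamma)=\kappa_0\,\theta\,u_\gamma^2\,(v\cdot\zeta_0)^2 .$$
Suppose $v\cdot\zeta_0=0$. Choose $\zeta_0$ with entries in $\mathbb Q(\theta)$; then the same holds for its three conjugates. They are eigenvectors of $E_0G$ for the distinct nonzero eigenvalues $\theta_i-1$, so they are independent and lie in the image of $E_0G$, which has dimension $3$ by (4). Thus they span this image, and $v^TE_0G=0$, that is, $GE_0v=0$, contradicting (5). So $\eta(\theta)\ne0$. Since $\theta\ne0$ and $q(\theta)=0$, we get $C(\theta,t)=-t_\gamma\eta(\theta)\ne0$, and $q$ does not divide $C(x,t)$.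

So $\Phi_2$ cannot exist. $\square$

**Proof of Theorem A and Theorem B(a).** The case $S_{1,3}$ was done with the cubic (2). In all other cases, Proposition 7 and Fact H show that $C(x,t)$ is irreducible over $\mathbb Q$ for all $t\in\mathbb Z_{>0}^{d-4}$ outside a thin set, and such $t$ exist. By (10) the stretch factor of $f_t$ is a root of $C(x,t)$, so its degree is at most $d$ for every $t\in\mathbb Z_{>0}^{d-4}$, and exactly $d=3g-3+n$ for $t$ outside the thin set. The second formula of the quoted result omits the odd number $d\ge3$, so the first formula holds. $\blacksquare$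

## No odd degree exceeds $3g-3+n$

We prove Theorem B(b). Let $\bar S$ be the closed surface obtained by filling in the punctures. A singularity of the foliations has $k_s$ prongs, like the horizontal foliation of $z^{k_s-2}dz^2$ at $0$: at an unpunctured singular point $k_s\ge3$, at a puncture $k_s\ge1$. The foliations are the horizontal and vertical ones of a quadratic differential on $\bar S$ with at most simple poles, the poles being at $1$-prong punctures. Euler–Poincaré says $\sum_s(2-k_s)=2\chi(\bar S)=4-4g$, the sum running over singularities and punctures.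

Let $\lambda$ be a stretch factor of odd degree $\delta\ge3$. As shown at the start, $\lambda$ and $\lambda^{-1}$ are not conjugate, so an integral matrix having both as eigenvalues has size at least $2\delta$.

**Step 1: orientable foliations.** Then the foliations come from the real and imaginary parts of a nonzero holomorphic $1$-form on $\bar S$, whose cohomology classes are nonzero. They are eigenvectors of $\psi^*$ on $H^1(\bar S)$ with eigenvalues $\pm\lambda^{\pm1}$. The two signs agree because $\psi$ preserves orientation. So $\lambda$ and $\lambda^{-1}$ are eigenvalues of $\psi^*$ or of $-\psi^*$, which is integral of size $2g$. Hence $\delta\le g$. Since $\delta\ge3$, we have $g\ge3$, and then $g<3g-3+n$. So the bound holds, and equality does not occur here.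

**Step 2: non-orientable foliations, the double cover.** Let $\hat S\to\bar S$ be the orientation double cover, of genus $\hat g$, branched over the $o$ singularities or punctures with an odd number of prongs. Riemann–Hurwitz gives $2\hat g-2=4g-4+o$. The invariant part of $H^1(\hat S;\mathbb Q)$ under the deck involution is $H^1(\bar S;\mathbb Q)$, so the anti-invariant part of $H^1(\hat S;\mathbb Z)$ has rank $2\hat g-2g=2g-2+o$. The foliations lift to the real and imaginary parts of an anti-invariant nonzero $1$-form; it is holomorphic, since at an odd $k_s$-prong point it has order $k_s-1\ge0$. So their classes are nonzero. The map $\psi$ lifts to $\hat S$, commuting with the deck involution. The classes are eigenvectors with eigenvalues $\pm\lambda^{\pm1}$, the two signs agreeing by orientation. Composing the lift with the deck involution changes both signs, so for a suitable lift the eigenvalues are $\lambda^{\pm1}$. Hence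
$$2\delta\le2g-2+o .$$

**Step 3: counting odd-prong points.** Write $o=o_p+o_z$ for punctures and unpunctured points. In the Euler–Poincaré sum, odd-prong punctures contribute at most $1$, unpunctured odd-prong points at most $-1$, and even-prong points at most $0$. So $4-4g\le o_p-o_z$, that is,
$$o\le2o_p+4g-4\le2n+4g-4,\qquad 2\delta\le6g-6+2n .$$

**Step 4: equality.** If $\delta=3g-3+n$, then $o_p=n$ and every term of the sum attains its bound. So every puncture has an odd number of prongs and contributes $1$, which means one prong. Every unpunctured odd-prong singularity contributes $-1$, which means three prongs. There are no unpunctured even-prong singularities, since those have at least four prongs and contribute at most $-2$. $\blacksquare$
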